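# A quasi-Banach lattice with the $K_{2,2}$ property that is not $L$-convex

## 1. Small vectors with a large average

Let $\Omega$ be the set of the six two-element subsets of $\{1,2,3,4\}$, and consider the functions $g:\Omega\to\mathbb R$, ordered pointwise. Let $u=1_\Omega$ and, for $s=1,2,3,4$, let $x_s$ be the indicator of the pairs that avoid $s$. For instance, $x_1$ equals $1$ on $\{2,3\},\{2,4\},\{3,4\}$ and $0$ on the other three pairs. A pair is avoided by exactly two points, so
$$\tfrac14(x_1+x_2+x_3+x_4)=\tfrac12u .$$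

If $\|\cdot\|$ is a norm with $\|g\|\le\|g'\|$ whenever $|g|\le|g'|$, and $\|u\|=1$, then the triangle inequality gives $\frac12\le\frac14\sum_s\|x_s\|$, so some $x_s$ has norm at least $\frac12$. With a quasi-norm we can escape this. For $\mathcal A\subset\Omega$ put $\Lambda(\emptyset)=0$; put $\Lambda(\mathcal A)=\frac1{10}$ if $\mathcal A\ne\emptyset$ and some point of $\{1,2,3,4\}$ lies in no pair of $\mathcal A$; and put $\Lambda(\mathcal A)=1$ otherwise. Let
$$\|g\|=\sup_{t>0}t\,\Lambda(\{|g|>t\}).$$
Then $\|u\|=1$ and $\|x_s\|=\frac1{10}$ for each $s$: four vectors of size $\frac1{10}$ have an average of size $\frac12$.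

There is a price. The function $x_1+x_2$ is $0$ at $\{1,2\}$, is $2$ at $\{3,4\}$, and is $1$ at the other four pairs. For $t<1$ the set $\{x_1+x_2>t\}$ consists of five pairs, which cover all four points, and for $1\le t<2$ it is $\{\{3,4\}\}$. So $\|x_1+x_2\|=\max(1,\frac2{10})=1$, while $\|x_1\|+\|x_2\|=\frac2{10}$. Any inequality $\|g+g'\|\le k(\|g\|+\|g'\|)$ needs $k\ge5$.

Replace $\{1,2,3,4\}$ by $\{1,\dots,n\}$ and pairs by $m$-element subsets, with $1\le m<n$. The same computation gives $\frac1n\sum_sx_s=(1-\frac mn)u$, as close to $u$ as we like, still with $\|u\|=1$ and $\|x_s\|=\frac1{10}$. We shall see that one can make $\|x_s\|$ tiny and at the same time $k$ close to $1$, by letting $\Lambda$ climb from a tiny value to $1$ in many small steps. The question of this talk is what such a lattice does to square functions of operators.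

## 2. $L$-convexity, $(2,2)$-regular operators and the $K_{2,2}$ property

All lattices are real. A *quasi-norm* is positively homogeneous in the usual sense, vanishes only at $0$, and satisfies $\|x+y\|\le k(\|x\|+\|y\|)$ for some $k$; the least such $k$ is the *quasi-norm constant*. A *quasi-Banach lattice* is a complete quasi-normed vector lattice such that $|x|\le|y|$ implies $\|x\|\le\|y\|$.

**Definition ($L$-convexity).** A quasi-Banach lattice $E$ is $L$-convex if there is $0<\varepsilon<1$ with the following property: whenever $u\in E_+$, $\|u\|=1$, and $0\le x_i\le u$ ($i=1,\dots,n$) satisfy $\frac1n(x_1+\dots+x_n)\ge(1-\varepsilon)u$, then $\max_i\|x_i\|\ge\varepsilon$.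

*Banach lattices.* In a Banach lattice the hypotheses give $1-\varepsilon\le\frac1n\sum\|x_i\|$, so $\max_i\|x_i\|\ge1-\varepsilon$. Every Banach lattice is $L$-convex with $\varepsilon=\frac12$.

*The spaces $L_p$, $0<p<1$.* If $0\le x_i\le u$, then $x_i^p\ge x_iu^{p-1}$ where $u>0$, because $(x_i/u)^p\ge x_i/u$. So $\frac1n\sum_i\|x_i\|_p^p\ge\int u^{p-1}(1-\varepsilon)u=1-\varepsilon$, and $\max_i\|x_i\|_p\ge(1-\varepsilon)^{1/p}$. This is at least $\varepsilon$ for small $\varepsilon$, and $L_p$ is $L$-convex.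

*The lattice of Section 1.* Write $\delta=\frac1{10}$. There $\delta\|g\|_\infty\le\|g\|\le\|g\|_\infty$. If $\|u\|=1$, then $u(D)\ge1$ for some $D$. If the average of the $x_s$ is at least $(1-\varepsilon)u$, then $x_s(D)\ge1-\varepsilon$ for some $s$, and $\|x_s\|\ge\delta(1-\varepsilon)$. So the lattice is $L$-convex with $\varepsilon=\delta/2$. Failure of $L$-convexity needs infinitely many such lattices, with $\delta\to0$.

Next, square functions. The *Krivine functional calculus* assigns to $x_1,\dots,x_n$ in a quasi-Banach lattice and to a continuous, positively $1$-homogeneous $\Theta:\mathbb R^n\to\mathbb R$ an element $\Theta(x_1,\dots,x_n)$. The map $\Theta\mapsto\Theta(x_1,\dots,x_n)$ is the unique lattice homomorphism that sends the $i$-th coordinate function to $x_i$. We use these textbook facts: in $C(K)$ and in $\mathbb R^\Omega$ the calculus is pointwise; lattice homomorphisms commute with it; inequalities between functions $\Theta$ pass to the elements. The last fact gives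
$$|x_i|\le\Big(\sum_l|x_l|^2\Big)^{1/2}\le\sum_l|x_l|,\qquad\Big|\sum_la_lx_l\Big|\le\Big(\sum_l|x_l|^2\Big)^{1/2}\ \text{ if }\ \sum_la_l^2\le1 .$$

**Definition ($(2,2)$-regularity, $K_{2,2}$).** A bounded linear operator $T:E\to F$ between quasi-Banach lattices is $(2,2)$-regular if there is $C$ with
$$\Big\|\Big(\sum_{i=1}^n|Tx_i|^2\Big)^{1/2}\Big\|_F\le C\,\Big\|\Big(\sum_{i=1}^n|x_i|^2\Big)^{1/2}\Big\|_E$$
for all $n$ and all $x_1,\dots,x_n\in E$. The smallest $C$ is $\rho_{2,2}(T)$. The lattice $F$ has the $K_{2,2}$ property with constant $C>0$ if for every quasi-Banach lattice $E$ every bounded linear $T:E\to F$ is $(2,2)$-regular with $\rho_{2,2}(T)\le C\|T\|$.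

*Example: $F=\mathbb R$.* For a bounded functional $T$,
$$\Big(\sum|Tx_i|^2\Big)^{1/2}=\sup_{\sum a_i^2\le1}T\Big(\sum a_ix_i\Big)\le\|T\|\,\Big\|\Big(\sum|x_i|^2\Big)^{1/2}\Big\|.$$
So $\mathbb R$ has $K_{2,2}$ with constant $1$.

*Example: Section 1.* Let $\|T\|\le1$ and let the square function of the $x_i$ have quasi-norm $1$. Each coordinate of $T$ is a functional of norm at most $\delta^{-1}$, so the square function of the $Tx_i$ is pointwise at most $\delta^{-1}$, hence of quasi-norm at most $\delta^{-1}$. The lattice has $K_{2,2}$ with constant $\delta^{-1}=10$. This bound is useless when $\delta\to0$.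

A theorem of Kalton says that every $L$-convex quasi-Banach lattice has the $K_{2,2}$ property. The paper of Yves Raynaud and Pedro Tradacete, "Calderón-Lozanovskii interpolation on quasi-Banach lattices", arXiv:1611.09079 (2016), is the source of the question whether the converse holds: is every quasi-Banach lattice with the $K_{2,2}$ property $L$-convex? The answer is no.

**Theorem A (local form).** For every $\eta\in(0,1)$ there is a finite-dimensional quasi-Banach lattice $F_\eta$ such that

1. the quasi-norm constant of $F_\eta$ is $\le1+\eta$;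
2. $F_\eta$ has the $K_{2,2}$ property with constant $1+\eta$;
3. there are $u\ge0$, $\|u\|=1$, and $0\le x_1,\dots,x_n\le u$ with $\frac1n\sum_sx_s\ge(1-\eta)u$ and $\max_s\|x_s\|\le\eta$.

**Theorem B.** For every integer $l_0\ge2$ the lattice $F=\big(\bigoplus_{l\ge l_0}F_{1/l}\big)_{\ell_\infty}$ of bounded sequences, with quasi-norm $\sup_l\|\cdot\|_{F_{1/l}}$, is a quasi-Banach lattice with quasi-norm constant $\le1+1/l_0$. It has the $K_{2,2}$ property with constant $1+1/l_0$, and it is not $L$-convex.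

## 3. Theorem B from Theorem A: the $\ell_\infty$-sum

The point of this section is that all three properties in Theorem A survive a supremum over coordinates.

**Step 1: $F$ is a quasi-Banach lattice.** The order is coordinatewise, and the quasi-norm constant is at most $\sup_{l\ge l_0}(1+1/l)=1+1/l_0\le2$. For completeness, let $(x^k)$ be Cauchy. Each coordinate sequence converges, say $x^k_l\to x_l$. If $\|x^k-x^j\|\le\epsilon$ for $k,j\ge k_0$, then for $k\ge k_0$ and each $l$,
$$\|x^k_l-x_l\|\le2\epsilon+2\|x^j_l-x_l\|\qquad(j\ge k_0),$$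
and $j\to\infty$ gives $\|x^k_l-x_l\|\le2\epsilon$ for every $l$. So $x=(x_l)\in F$ and $x^k\to x$.

**Step 2: $K_{2,2}$.** Let $T:E\to F$ be bounded with coordinates $T_l$, so $\|T_l\|\le\|T\|$. Coordinate projections are lattice homomorphisms, so square functions in $F$ are formed coordinatewise, and $\rho_{2,2}(T)\le\sup_l\rho_{2,2}(T_l)\le(1+1/l_0)\|T\|$.

**Step 3: $F$ is not $L$-convex.** Given $0<\varepsilon<1$, pick $l\ge l_0$ with $1/l<\varepsilon$. Put the vectors of Theorem A(3) for $F_{1/l}$ in coordinate $l$ and $0$ elsewhere. Then $\|u\|=1$, $0\le x_s\le u$, the average is at least $(1-\varepsilon)u$, and $\max_s\|x_s\|\le1/l<\varepsilon$. So no $\varepsilon$ works in the definition. $\square$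

It remains to prove Theorem A. Fix $\eta\in(0,1)$ from now until the end of Section 5.

## 4. A ladder of values on families of $m$-element sets

This section builds $F_\eta$ and proves (1) and (3), leaving the growth of the ladder free. Let
$$\lambda=M=1+\eta/3,\qquad\text{so that}\qquad\lambda M\le1+\eta,$$
and let $q\ge3$ be an integer with $\lambda^{1-q}\le\eta$. Take integers $2\le k_1<k_2<\dots<k_{q-1}$ and $k_q=\infty$ with $k_{j+1}\ge2k_j$ for $1\le j\le q-1$. Put $m=k_{q-1}$ and $n=\lceil m/\eta\rceil>m$. Let $\Omega$ be the set of $m$-element subsets $D$ of $[n]=\{1,\dots,n\}$.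

**Definition.** For $\mathcal A\subset\Omega$ let
$$\tau(\mathcal A)=\min\{|J|:J\subset[n],\ \text{no }D\in\mathcal A\text{ contains }J\}.$$
The set $J=[n]$ is admissible because $m<n$. Let $\Lambda(\emptyset)=0$ and, for $\mathcal A\ne\emptyset$, let $\Lambda(\mathcal A)=\lambda^{j-q}$, where $j\in\{1,\dots,q\}$ is least with $\tau(\mathcal A)\le k_j$.

*Example.* For pairs in $\{1,2,3,4\}$: the pairs avoiding $s$ have $\tau=1$, by $J=\{s\}$. All pairs except $\{1,2\}$ have $\tau=2$: take $J=\{1,2\}$, and note that every single point lies in a remaining pair. The family of all six pairs has $\tau=3$.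

Clearly $\tau$ is monotone, $\tau(\emptyset)=0$ (take $J=\emptyset$), and $\tau(\mathcal A)\ge1$ if $\mathcal A\ne\emptyset$. If $J$ is admissible for $\mathcal A$ and $J'$ for $\mathcal A'$, then $J\cup J'$ is admissible for $\mathcal A\cup\mathcal A'$, so $\tau(\mathcal A\cup\mathcal A')\le\tau(\mathcal A)+\tau(\mathcal A')$. Consequently $\Lambda\le1$ is monotone, and
$$\Lambda(\mathcal A\cup\mathcal A')\le\lambda\max(\Lambda(\mathcal A),\Lambda(\mathcal A')).\tag{1}$$
Indeed, if one family is empty this is trivial. Otherwise let $j$ be the larger of the two indices. If $j=q$, the right side is at least $1$. If $j\le q-1$, then $\tau(\mathcal A\cup\mathcal A')\le2k_j\le k_{j+1}$, so the index of the union is at most $j+1$.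

Let $F_\eta=\mathbb R^\Omega$ with the pointwise order and
$$\|g\|=\sup_{t>0}t\,\Lambda(\{|g|>t\}),\qquad\text{so that}\qquad\lambda^{1-q}\|g\|_\infty\le\|g\|\le\|g\|_\infty,\tag{2}$$
because a nonempty family has $\lambda^{1-q}\le\Lambda\le1$.

**Proof of (1) in Theorem A.** The functional $\|\cdot\|$ is homogeneous, monotone in $|g|$, and positive for $g\ne0$. For $g,g'\ne0$ put $\theta=\|g\|/(\|g\|+\|g'\|)\in(0,1)$. Since $\{|g+g'|>t\}\subset\{|g|>\theta t\}\cup\{|g'|>(1-\theta)t\}$, inequality (1) gives
$$t\,\Lambda(\{|g+g'|>t\})\le\lambda\max\big(\|g\|/\theta,\ \|g'\|/(1-\theta)\big)=\lambda(\|g\|+\|g'\|).$$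
So the quasi-norm constant is at most $\lambda\le1+\eta$. By (2) the quasi-norm is equivalent to $\|\cdot\|_\infty$ on a finite-dimensional space, hence complete.

**Proof of (3) in Theorem A.** Let $u=1_\Omega$ and $x_s=1_{\{D:\,s\notin D\}}$ for $s\in[n]$. Every $J$ with $|J|\le m$ lies in some $D\in\Omega$, so $\tau(\Omega)>m=k_{q-1}$, $\Lambda(\Omega)=1$ and $\|u\|=1$. The family $\{D:s\notin D\}$ is nonempty, and $J=\{s\}$ is admissible for it, so its $\tau$ is $1$ and $\|x_s\|=\lambda^{1-q}\le\eta$. Each $D$ is avoided by $n-m$ points, so $\frac1n\sum_sx_s=\frac{n-m}nu\ge(1-\eta)u$. $\square$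

Everything now depends on (2) of Theorem A. We will get it by making the ladder climb fast.

## 5. What the $K_{2,2}$ inequality asks of the ladder

Let $E$ be a quasi-Banach lattice, $T:E\to F_\eta$ linear, without loss of generality $\|T\|\le1$, and $e_1,\dots,e_r\in E$. Put $u_0=(\sum|e_i|^2)^{1/2}$. If $u_0=0$, all $e_i=0$ and there is nothing to prove. Otherwise scale so that $\|u_0\|=1$. The goal is $\big\|(\sum|Te_i|^2)^{1/2}\big\|\le1+\eta$.

**Step 1: reduction to $C(K)$.** This step replaces the unknown $E$ by a space of continuous functions.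

The lattice $E$ is Archimedean: if $0\le Nx\le y$ for all $N\ge1$, then $\|x\|\le\|y\|/N\to0$. Its positive cone is closed: if $0\le z_k\to z$, then $z^-=|z^--z_k^-|\le|z-z_k|$, so $\|z^-\|\le\|z-z_k\|\to0$. Let $E_{u_0}$ be the order ideal generated by $u_0$, with $\|z\|_{u_0}=\inf\{c\ge0:|z|\le cu_0\}$. Since $E$ is Archimedean, the infimum is attained, this is a norm, and $\|z\vee z'\|_{u_0}=\max(\|z\|_{u_0},\|z'\|_{u_0})$ for $z,z'\ge0$. It is complete. Indeed $\|z\|\le\|z\|_{u_0}\|u_0\|$, so a $\|\cdot\|_{u_0}$-Cauchy sequence $(z_k)$ converges in $E$ to some $z$; from $|z_k-z_l|\le\epsilon u_0$ for $k,l\ge k_0$ we get $|z_k-z|\le\epsilon u_0$ as $l\to\infty$, because the lattice operations are continuous and the cone is closed. So $E_{u_0}$ is a complete AM-space with unit $u_0$. By Kakutani's theorem there are a compact Hausdorff space $K$ and an injective lattice homomorphism $\iota:C(K)\to E$ onto $E_{u_0}$ with $\iota(1)=u_0$. Since $|\iota f|\le\|f\|_\infty u_0$, we have $\|\iota f\|\le\|f\|_\infty$.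

As $|e_i|\le u_0$, we can write $e_i=\iota(x_i)$ with $x_i\in C(K)$. Lattice homomorphisms commute with the Krivine calculus, so $\iota\big((\sum x_i^2)^{1/2}\big)=u_0=\iota(1)$, that is, $\sum x_i^2=1$ on $K$.

Put $T_0=T\iota$, so $\|T_0\|\le1$, and let $B$ be the closed unit ball of $C(K)$. For $D\in\Omega$ let $\mu_D(f)=(T_0f)(D)$, and let
$$G(D)=\Big(\sum_i\mu_D(x_i)^2\Big)^{1/2},\qquad\text{so}\qquad G=\Big(\sum|Te_i|^2\Big)^{1/2}.$$
For $f\in B$ and $t>0$,
$$\Lambda(\{|T_0f|>t\})\le1/t,\tag{3}$$
and by (2) $|T_0f|\le\lambda^{q-1}$. So $\mu_D\in C(K)^*$ and $\|\mu_D\|\le R:=\lambda^{q-1}$ for all $D$.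

**Step 2: one rung at a time.** We want $t\,\Lambda(\{G>t\})\le\lambda M$ for all $t>0$. Put $s=t/M$. This step disposes of the easy values of $s$ and isolates what is needed for the others.

If $s\le1$, then $t\,\Lambda(\{G>t\})\le t\le M\le\lambda M$.

If $1/s<\lambda^{1-q}$, then by (3) the set $\{|T_0f|>s\}$ is empty for every $f\in B$, since a nonempty set has $\Lambda\ge\lambda^{1-q}$. So $\|\mu_D\|\le s$ for all $D$. As $\|\sum a_ix_i\|_\infty\le1$ whenever $\sum a_i^2\le1$, we get $G(D)=\sup_a\mu_D(\sum a_ix_i)\le s<t$, and $\Lambda(\{G>t\})=0$.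

Let $\lambda^{1-q}\le1/s<1$, and let $j\in\{1,\dots,q-1\}$ be largest with $\lambda^{j-q}\le1/s$. Then $1/s<\lambda^{j+1-q}$: this is maximality if $j<q-1$, and it reads $1/s<1$ if $j=q-1$. It suffices to show
$$\Lambda(\{G>t\})\le\lambda^{j+1-q},\tag{4}$$
because $t\lambda^{j+1-q}=Ms\lambda\cdot\lambda^{j-q}\le\lambda M$. If $j=q-1$, (4) is trivial. Let $j\le q-2$. By (3), $\Lambda(\{|T_0f|>s\})<\lambda^{j+1-q}$, so $\tau(\{|T_0f|>s\})\le k_j$ for all $f\in B$. In words:

> for every $f\in B$ there is a set $J_f\subset[n]$ with $|J_f|\le k_j$ such that $|\mu_D(f)|\le s$ for all $D\supset J_f$;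

and (4) follows if we find

> one set $U\subset[n]$ with $|U|\le k_{j+1}$ such that $G(D)\le Ms=t$ for all $D\supset U$,

for then $\tau(\{G>t\})\le k_{j+1}$.

*The first attempt.* Since $G(D)=\sup_{|a|=1}|\mu_D(\sum a_ix_i)|$, take a $\delta$-net $\mathcal N$ of the unit sphere of $\mathbb R^r$, with $0<\delta<1$, and let $U$ be the union of the sets $J_f$ for $f=\sum a_ix_i$, $a\in\mathcal N$. If $D\supset U$, the vector $v=(\mu_D(x_i))_i$ satisfies $|\langle v,a\rangle|\le s$ on $\mathcal N$, hence $|v|\le s+\delta|v|$ and $G(D)=|v|\le s/(1-\delta)$. This is correct, but the volume bound for the net, $(3/\delta)^r$, yields only $|U|\le k_j(3/\delta)^r$, and $r$ is arbitrary while the ladder was fixed before $T$ and the $e_i$ were given. We need a bound for $|U|$ without $r$.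

One piece of finiteness is not used in this attempt. There are at most $(n+1)^{k_j}$ candidates for $J_f$, so all of $B$, an infinite-dimensional ball, is covered by that many closed sets, and the *logarithm* of their number is only $k_j\log(n+1)$. The following statement, whose proof occupies Sections 6 to 10, turns this into what we need.

**Setting (S).** $K$ is compact Hausdorff and $B$ is the closed unit ball of $C(K)$. $x_1,\dots,x_r\in C(K)$ satisfy $\sum x_i^2\le1$, $r\ge1$. $H=\mathbb R^r$ and $x=(x_1,\dots,x_r):K\to H$, so $|x(y)|\le1$. $h,R\ge1$, and $B=B_1\cup\dots\cup B_Q$ with $B_l$ closed and $Q\le e^h$. For a Radon measure $\mu$ on $K$, viewed as an element of $C(K)^*$, put $v_\mu=(\mu(x_i))_i\in H$. For $I\subset\{1,\dots,Q\}$ let $\mathcal M_I$ be the set of $\mu$ with $\|\mu\|\le R$ and $|\mu(f)|\le1$ for all $f\in\bigcup_{l\in I}B_l$.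

**Proposition 1.** For each $\eta\in(0,1)$ there are $C\ge1$ and an integer $\alpha\ge1$ depending only on $\eta$ such that in (S) there is $I$ with $|I|\le C(hR)^\alpha$ and $\big(\sum_i\mu(x_i)^2\big)^{1/2}=|v_\mu|\le1+\eta$ for all $\mu\in\mathcal M_I$.

If $I$ is the full index set, then $|\mu(f)|\le1$ on all of $B$ and $|v_\mu|\le1$ trivially. The content is that polynomially many in $h$ out of $e^h$ sets suffice, whatever $r$ is.

**Step 3: the growth of the ladder.** Here we fix the $k_j$ so that Proposition 1 fits between two rungs. Let $C,\alpha$ be the constants of Proposition 1 for $\eta/3$. For an integer $k\ge2$ let $k_j=k^{(\alpha+2)^{j-1}}$ for $1\le j\le q-1$. As $k\to\infty$ with $q,\eta$ fixed, $n+1\le m/\eta+2$ with $m=k^{(\alpha+2)^{q-2}}$, so $\log(n+1)=O(\log k)$. So we may fix $k$ with $k\ge C(\lambda^{q-1}\log(n+1))^\alpha$. Clearly $k_{j+1}\ge2k_j$. For $1\le j\le q-2$ we have $k_{j+1}=k_j\cdot k_j^\alpha\cdot k_j\ge k_j\cdot k_j^\alpha\cdot k$, so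
$$k_{j+1}\ge k_j\cdot C\big(k_j\log(n+1)\,\lambda^{q-1}\big)^\alpha\qquad(1\le j\le q-2).\tag{5}$$

**Step 4: proof of (4), given Proposition 1.** Let $j\le q-2$ and $s$ be as in Step 2. The ball $B$ is the union of the closed sets
$$B_J=\{f\in B:|\mu_D(f)|\le s\ \text{for all }D\in\Omega,\ D\supset J\},\qquad J\subset[n],\ |J|\le k_j .$$
There are at most $(n+1)^{k_j}=e^h$ of them, with $h=k_j\log(n+1)\ge1$, since each $J$ is listed by a sequence of length $k_j$ with entries in $[n]$ or blank. Apply Proposition 1 with $\eta/3$, with $R=\lambda^{q-1}$ and with this cover. There is a family $\mathcal J$ of at most $C(hR)^\alpha$ of the sets $J$ such that $|v_\mu|\le1+\eta/3=M$ whenever $\|\mu\|\le R$ and $|\mu(f)|\le1$ for all $f\in\bigcup_{J\in\mathcal J}B_J$.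

Let $U=\bigcup_{J\in\mathcal J}J$. By (5), $|U|\le k_jC(k_j\log(n+1)\lambda^{q-1})^\alpha\le k_{j+1}$. If $D\in\Omega$ contains $U$, then $D\supset J$ for all $J\in\mathcal J$, so $|\mu_D(f)/s|\le1$ for all $f\in\bigcup_{J\in\mathcal J}B_J$. Also $\|\mu_D/s\|\le R$ because $s>1$. Hence $G(D)=s|v_{\mu_D/s}|\le Ms=t$. So no $D\in\{G>t\}$ contains $U$, which gives $\tau(\{G>t\})\le k_{j+1}$ and (4).

Thus $\|G\|\le\lambda M\le1+\eta$, which is (2) of Theorem A. Theorems A and B are reduced to Proposition 1. $\square$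

## 6. Gaussian averages of truncated functions

Notation for the rest: $Z$ is standard normal; "Gaussian on $H_0$" means distributed according to the standard Gaussian measure $\gamma_{H_0}$ on the finite-dimensional Euclidean space $H_0$ (a point mass if $H_0=\{0\}$); $P_V$ is the orthogonal projection onto $V$; $H_0\ominus V$ is the orthogonal complement of $V$ in $H_0$. For $a\in(0,1]$ let
$$\varphi(t)=\max\{-1,\min\{1,t/a\}\},\qquad p(\theta)=a^{-1}\,\mathbb P(\theta|Z|\le a),\qquad c_a=p(1)\ge\sqrt{2/\pi}\,e^{-a^2/2}.$$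
The bound for $c_a$ holds because the density of $|Z|$ on $[0,a]$ is at least $\sqrt{2/\pi}\,e^{-a^2/2}$. The function $\varphi$ is $a^{-1}$-Lipschitz and bounded by $1$; for small $a$ it is nearly the sign function. For $G$ Gaussian on $H_0$ and $z,w\in H_0$,
$$\mathbb E[\varphi(\langle G,z\rangle)\langle G,w\rangle]=\langle z,w\rangle\,p(|z|).\tag{6}$$
If $z=0$ both sides vanish. If $z\ne0$, split $w=\frac{\langle w,z\rangle}{|z|^2}z+w'$ with $w'\perp z$. The variable $\langle G,w'\rangle$ has mean zero and is independent of $\langle G,z\rangle$, so the left side is $\frac{\langle z,w\rangle}{|z|}\mathbb E[\varphi(|z|Z)Z]$, which by Gaussian integration by parts equals $\langle z,w\rangle\,\mathbb E\varphi'(|z|Z)=\langle z,w\rangle\,p(|z|)$.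

**A model case.** Suppose $|x(y)|=1$ for all $y\in K$. The function $\langle g,x\rangle$ with $g$ Gaussian on $H$ has size about $1$ at each point, but its supremum can be large: if $K$ is the unit sphere of $H$ and $x$ the identity, the supremum is $|g|$, and $\mathbb E|g|^2=r$. The truncation $f_g=\varphi(\langle g,x\rangle)$ is always in $B$. By (6), for a unit vector $w$,
$$\mathbb E[f_g(y)\langle g,w\rangle]=c_a\langle x(y),w\rangle .$$
If $|\mu(f_g)|\le1$ for almost every $g$, applying $\mu$ gives $c_a|\langle v_\mu,w\rangle|\le\mathbb E|\langle g,w\rangle|=\sqrt{2/\pi}$, so $|v_\mu|\le e^{a^2/2}$. The supremum over the sphere has been replaced by an average over random $g$.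

In (S), $f_g$ lies in some $B_l$, with $l$ depending on $g$. By the pigeonhole principle one index $l$ serves a set $A$ of $g$'s with $\gamma_H(A)\ge1/Q\ge e^{-h}$. If we put just this $l$ into $I$, we must work with the Gaussian conditioned on $A$, and three difficulties arise.

First, conditioning spoils (6) in some directions; we show that a subspace $V$ of dimension $O(h)$, for fixed accuracy, contains all the damage. Second, $x(y)$ may have a large component in $V$. We then repeat the construction in the orthogonal complement, many times; the exceptional spaces are orthogonal and $|x(y)|\le1$, so $x(y)$ has a small component in most of them. Third, after this we control $\langle v_\mu,w\rangle$ only for $w\perp V$, and $v_\mu$ may lie in $V$. We repeat the whole pass so that the new exceptional space is orthogonal to the old one. For this, the old space $W$ must be protected: no exceptional direction may arise in it. In $W$, which has controlled dimension, we replace the Gaussian by finitely many fixed points,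 which need no conditioning. Sections 7 and 8 provide the two tools.

## 7. A Gaussian conditioned on an event of probability $e^{-h}$

**Lemma 2.** Let $C_1=\frac12\mathbb E(|Z|+3)^2e^{|Z|+3}$ (so $C_1\ge1$). If $|Y|\le|Z|+1$ for some standard normal $Z$, then $\mathbb Ee^{t(Y-\mathbb EY)}\le e^{C_1t^2}$ for $|t|\le1$.

*Proof.* Since $|\mathbb EY|\le\mathbb E|Z|+1\le2$, the variable $X=Y-\mathbb EY$ satisfies $|X|\le|Z|+3$. By $e^s\le1+s+\frac12s^2e^{|s|}$ and $\mathbb EX=0$, $\mathbb Ee^{tX}\le1+\frac12t^2\,\mathbb EX^2e^{|X|}\le1+C_1t^2\le e^{C_1t^2}$. $\square$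

**Lemma 3 (few bad directions).** Let $H_0$ be finite-dimensional Euclidean, $\gamma=\gamma_{H_0}$, $h\ge1$, $A\subset H_0$ Borel with $\gamma(A)\ge e^{-h}$, $\nu=\gamma(\cdot|A)$, $\kappa\in(0,1]$, $\rho\ge1$.

(i) $\mathbb E_\nu\langle g,v\rangle^2\le6h|v|^2$ for all $v\in H_0$.

(ii) There is a subspace $V\subset H_0$, $\dim V\le8C_1h/\kappa^2$, such that for all $b,w\in H_0\ominus V$ with $|w|\le1$, all continuous $\theta:\mathbb R\to[-1,1]$ and all real $|\zeta|\le\rho$, the two functions $\Phi(g)=\theta(\langle g,b\rangle)(\zeta+\langle g,w\rangle)$ and $\Phi(g)=|\zeta+\langle g,w\rangle|$ satisfy $|\mathbb E_\nu\Phi-\mathbb E_\gamma\Phi|\le\kappa\rho$.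

*Example.* Let $e$ be a unit vector and $A=\{\langle g,e\rangle>0\}$, so $\gamma(A)=\frac12\ge e^{-1}$ and $h=1$ is allowed. For $\theta\equiv1$, $\zeta=0$, $w=e$ we have $\mathbb E_\gamma\langle g,e\rangle=0$ but $\mathbb E_\nu\langle g,e\rangle=\sqrt{2/\pi}$, so for $\kappa\rho<\sqrt{2/\pi}$ the direction $e$ is really exceptional. If $b,w\perp e$, the functions $\Phi$ are independent of $\langle g,e\rangle$ and nothing changes. So $V=\mathbb Re$ works.

*Proof.* The density of $\nu$ with respect to $\gamma$ is at most $e^h$, so $\mathbb E_\nu\Psi\le e^h\,\mathbb E_\gamma\Psi$ for $\Psi\ge0$.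

**Step 1: part (i).** Let $|v|=1$. Jensen's inequality and $\mathbb Ee^{Z^2/4}=\sqrt2$ give $\frac14\mathbb E_\nu\langle g,v\rangle^2\le\log\mathbb E_\nu e^{\langle g,v\rangle^2/4}\le h+\log\sqrt2$. So $\mathbb E_\nu\langle g,v\rangle^2\le4h+2\log2\le6h$.

**Step 2: orthogonal violations are few.** This step bounds the number of independent ways in which $\nu$ can differ from $\gamma$. Suppose $E_1,\dots,E_N$ are mutually orthogonal nonzero subspaces of $H_0$ of dimension $\le2$, and for each $i$ there is a function $\Phi_i$ of one of the two types with $b,w\in E_i$ and $|\mathbb E_\nu\Phi_i-\mathbb E_\gamma\Phi_i|>\kappa\rho$. Put $Y_i=\pm\Phi_i/\rho$ with signs such that $\mathbb E_\nu Y_i-\mathbb E_\gamma Y_i>\kappa$. Since $|\Phi_i|\le\rho+|\langle g,w\rangle|$ and $|w|\le1\le\rho$, we have $|Y_i|\le1+|Z_i|$ with $Z_i$ standard normal under $\gamma$ (take $Z_i=\langle g,w/|w|\rangle$, or any unit direction if $w=0$). Since $Y_i$ depends only on $P_{E_i}g$, the $Y_i$ are independent under $\gamma$. If $N\ge1$,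 Jensen's inequality, the density bound and Lemma 2 give for $0<t\le1$
$$tN\kappa<\mathbb E_\nu\,t\sum_i(Y_i-\mathbb E_\gamma Y_i)\le\log\mathbb E_\nu e^{t\sum_i(Y_i-\mathbb E_\gamma Y_i)}\le h+NC_1t^2 .$$
With $t=\kappa/(2C_1)\le1$ this reads $N\kappa^2/(2C_1)<h+N\kappa^2/(4C_1)$, that is, $N<4C_1h/\kappa^2$.

**Step 3: a maximal collection.** Take such a collection with $N$ maximal and let $V=\bigoplus E_i$, so $\dim V\le2N\le8C_1h/\kappa^2$. Suppose some $b,w\in H_0\ominus V$ violate the claim; for the second type put $b=0$. Then $\operatorname{span}(b,w)\ne\{0\}$, because for $b=w=0$ the function $\Phi$ is constant. So $\operatorname{span}(b,w)$ could be added to the collection, a contradiction. $\square$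

## 8. Polynomially many points in place of a Gaussian on $\mathbb R^d$

**Lemma 4 (sampling).** There is an absolute constant $C_2$ such that for every integer $d\ge1$ and $a,\kappa'\in(0,1]$ there are an integer $1\le L'\le C_2(d/(a\kappa'))^4$ and $\xi_1,\dots,\xi_{L'}\in\mathbb R^d$ with $|\xi_i|^2\le4dL'$ such that for all $c,w\in\mathbb R^d$ with $|c|,|w|\le1$, $s\in[0,1]$, $\sigma\in[-1,1]$, the functions
$$\psi_1(\xi)=\mathbb E_Z[\varphi(\langle\xi,c\rangle+sZ)(\langle\xi,w\rangle+\sigma Z)],\qquad\psi_2(\xi)=\mathbb E_Z|\langle\xi,w\rangle+\sigma Z|$$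
satisfy $\big|\frac1{L'}\sum_i\psi_k(\xi_i)-\mathbb E\psi_k(\xi)\big|\le\kappa'$, where $\xi$ is Gaussian on $\mathbb R^d$.

*Proof.* We show that i.i.d. Gaussian points $\xi_i$ work with positive probability.

**Step 1: fixed parameters.** As $|\psi_k(\xi)|\le|\langle\xi,w\rangle|+1$, Lemma 2 applies to $\pm\psi_k(\xi)$. Chernoff's bound with $t=\kappa'/(4C_1)$ bounds the probability that the empirical mean deviates by more than $\kappa'/2$ to one given side by $e^{-tL'\kappa'/2+L'C_1t^2}=e^{-L'\kappa'^2/(16C_1)}$, hence the probability of deviating by more than $\kappa'/2$ by $2e^{-L'\kappa'^2/(16C_1)}$.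

**Step 2: dependence on the parameters.** This step allows us to pass to a net. Let each of $c,w,s,\sigma$ change by at most $\epsilon$. The factor $\varphi(\cdot)$ changes by at most $a^{-1}\epsilon(|\xi|+|Z|)$. The other factor is bounded by $|\xi|+|Z|$ and changes by at most $\epsilon(|\xi|+|Z|)$. So $\psi_1(\xi)$, and likewise $\psi_2(\xi)$, changes by at most
$$a^{-1}\epsilon\,\mathbb E_Z(|\xi|+|Z|)^2+\epsilon(|\xi|+1)\le a^{-1}\epsilon(2|\xi|^2+|\xi|+3)\le4a^{-1}\epsilon(|\xi|^2+1).$$
On the event $\frac1{L'}\sum|\xi_i|^2\le4d$, which has probability $\ge3/4$ by Markov's inequality, the empirical mean changes by at most $4a^{-1}\epsilon(4d+1)\le20\epsilon d/a$. The true mean changes by at most $4a^{-1}\epsilon(d+1)\le8\epsilon d/a$. Together this is at most $\kappa'/2$ for $\epsilon=a\kappa'/(56d)$.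

**Step 3: union bound.** A maximal $\epsilon$-separated subset of the unit ball of $\mathbb R^d$ is an $\epsilon$-net of size at most $(1+2/\epsilon)^d\le(3/\epsilon)^d$, by comparing volumes, and $[0,1]$ and $[-1,1]$ have $\epsilon$-nets of size at most $3/\epsilon$. So the parameter set has a product $\epsilon$-net of size at most $(3/\epsilon)^{2d+2}$. It suffices that $4(3/\epsilon)^{2d+2}e^{-L'\kappa'^2/(16C_1)}\le\frac12$, since then the total probability of failure, for both $k$ together with the event of Step 2, is at most $\frac12+\frac14<1$. Since $3/\epsilon=168d/(a\kappa')$, this holds for the least integer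
$$L'\ge\frac{16C_1}{\kappa'^2}\Big((2d+2)\log\frac{168d}{a\kappa'}+\log8\Big).$$
As $\log\frac{168d}{a\kappa'}\le\frac{168d}{a\kappa'}$ and $2d+2\le4d$, this $L'$ is at most a constant times $d^2/(a\kappa'^3)\le(d/(a\kappa'))^4$. Finally, $\sum|\xi_i|^2\le4dL'$ gives $|\xi_i|^2\le4dL'$ for each $i$. $\square$

## 9. One pass: all directions orthogonal to a small subspace

**Lemma 5 (one pass).** For $\eta\in(0,1)$ there is $C_\eta\ge1$ such that in (S), for every subspace $W\subset H$ with $d=\dim W\ge1$, there are a subspace $V\subset W^\perp$ and a set $I$ with $\dim V,\ |I|\le C_\eta(hdR)^{16}$ such that $|\langle v_\mu,w\rangle|\le1+\eta$ for every $\mu\in\mathcal M_I$ and every unit $w\perp V$.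

Note that $w\perp V$ may have any component in $W$. It is essential that $V$ and $I$ are chosen before $\mu$ and $w$.

**Step 1: the constants.** We fix the accuracy so that all errors fit into the gap between $\sqrt{2/\pi}$ and $c_a(1+\eta)$. Choose $a=a(\eta)\in(0,1]$ with $e^{a^2/2}\le1+\eta/4$. Since $(1+\frac\eta4)(1+\frac\eta2)\le1+\eta$,
$$c_a(1+\eta)\ge\sqrt{2/\pi}\,\tfrac{1+\eta}{1+\eta/4}\ge\sqrt{2/\pi}\,(1+\eta/2)\ge\sqrt{2/\pi}+\eta/4.\tag{7}$$
Put $\kappa'=\eta/(20R)$, and take $\xi_1,\dots,\xi_{L'}\in W\cong\mathbb R^d$ from Lemma 4. Put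
$$\rho=1+2\sqrt{dL'}\ \ (\text{so }|\xi_i|\le\rho),\qquad\kappa=\kappa'/\rho\le1,\qquad L=\lceil(13h\rho/(a\kappa'))^2\rceil .$$

**Step 2: $L$ rounds of test functions.** This step produces $V$ and $I$. Let $H_1=W^\perp$. Given $H_j\subset W^\perp$, where $1\le j\le L$, let $\beta_j(y)=|P_{W\oplus H_j}x(y)|\le1$ and, for $i\le L'$ and $g\in H_j$,
$$f_{j,i,g}(y)=\beta_j(y)\,\varphi\big(\langle\xi_i+g,x(y)\rangle/\beta_j(y)\big)\quad(\text{and }0\text{ if }\beta_j(y)=0).$$
The division by $\beta_j$ is there because the factor $p(|z|)$ in (6) depends on $|z|$, and the length of the projection of $x(y)$ varies with $y$; multiplying back restores homogeneity. The function is continuous where $\beta_j>0$, and also where $\beta_j=0$ because $|f_{j,i,g}|\le\beta_j\le1$. So $f_{j,i,g}\in B$.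

Moreover $\|f_{j,i,g}-f_{j,i,g'}\|_\infty\le a^{-1}|g-g'|$, as $\varphi$ is $a^{-1}$-Lipschitz, the factors $\beta_j$ cancel, and $|x(y)|\le1$. Hence the sets $\{g\in H_j:f_{j,i,g}\in B_l\}$, $l\le Q$, are closed, and they cover $H_j$. Choose $l(j,i)$ such that the corresponding set $A_{j,i}$ has $\gamma_{H_j}(A_{j,i})\ge1/Q\ge e^{-h}$. Let $\nu_{j,i}=\gamma_{H_j}(\cdot|A_{j,i})$, let $V_{j,i}\subset H_j$ be the subspace of Lemma 3 for $A_{j,i}$ with $\kappa,\rho$, and put
$$V_j=\sum_iV_{j,i},\qquad H_{j+1}=H_j\ominus V_j .$$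
Finally let $V=\bigoplus_{j\le L}V_j\subset W^\perp$ and $I=\{l(j,i)\}$. Then $W^\perp=V\oplus H_{L+1}$, an orthogonal sum.

Now let $\mu\in\mathcal M_I$ and let $w\perp V$ be a unit vector. Write $w=w_1+w_2$ with $w_1\in W$ and $w_2\in W^\perp$. Since $w$ and $w_1$ are orthogonal to $V$, so is $w_2$, and $w_2\in H_{L+1}\subset H_{j+1}$ for all $j\le L$. The map $g\mapsto f_{j,i,g}\langle\xi_i+g,w\rangle$ is continuous from $H_j$ to $C(K)$ with norm at most $|\xi_i|+|g|$, so the Bochner integral
$$\bar f_{j,i}=\mathbb E_{\nu_{j,i}}\big[f_{j,i,g}\,\langle\xi_i+g,w\rangle\big]\in C(K)$$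
exists and commutes with $\mu$ and with evaluations at points of $K$. We compute it in two ways.

**Step 3: upper bound for $\mu(\bar f_{j,i})$.** This step uses $\mu\in\mathcal M_I$. For $g\in A_{j,i}$ we have $f_{j,i,g}\in B_{l(j,i)}$, so $|\mu(f_{j,i,g})|\le1$. By Lemma 3(ii), second type, with $\zeta=\langle\xi_i,w_1\rangle$ and with $w_2\in H_{j+1}\subset H_j\ominus V_{j,i}$,
$$|\mu(\bar f_{j,i})|\le\mathbb E_{\nu_{j,i}}|\langle\xi_i,w_1\rangle+\langle g,w_2\rangle|\le\mathbb E_{\gamma_{H_j}}|\langle\xi_i,w_1\rangle+\langle g,w_2\rangle|+\kappa\rho,$$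
and $\kappa\rho=\kappa'$. The last expectation is $\psi_2(\xi_i)$ with parameters $w_1$ and $\sigma=|w_2|$. As $|w_1|^2+|w_2|^2=1$, $\mathbb E\psi_2(\xi)=\mathbb E|Z|=\sqrt{2/\pi}$. Averaging over $i$ and using Lemma 4,
$$\Big|\mu\Big(\tfrac1{L'}\sum_i\bar f_{j,i}\Big)\Big|\le\sqrt{2/\pi}+2\kappa'.\tag{8}$$

**Step 4: pointwise value of $\bar f_{j,i}$.** Let $v_j(y)=P_{V_j}x(y)$. We show that
$$\Big|\tfrac1{L'}\sum_i\bar f_{j,i}(y)-c_a\langle x(y),w\rangle\Big|\le2\kappa'+\tfrac{13h\rho}a|v_j(y)|.\tag{9}$$
Fix $y,j$, write $\beta=\beta_j(y)$, and decompose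
$$P_{W\oplus H_j}x(y)=c+v+b,\qquad c\in W,\quad v=v_j(y)\in V_j,\quad b\in H_{j+1}.$$
As $x(y)-(c+b)=P_{V_1\oplus\dots\oplus V_j}x(y)\in V$ and $w\perp V$, we have $\langle x(y),w\rangle=\langle c+b,w\rangle$. If $\beta=0$, then $c=b=0$ and both terms on the left of (9) vanish. Let $\beta>0$. We make four replacements.

*(i) Remove $v$.* Since $\langle\xi_i+g,x(y)\rangle=\langle\xi_i,c\rangle+\langle g,v\rangle+\langle g,b\rangle$, we have $|f_{j,i,g}(y)-\beta\varphi((\langle\xi_i,c\rangle+\langle g,b\rangle)/\beta)|\le a^{-1}|\langle g,v\rangle|$. Also $|\langle\xi_i+g,w\rangle|\le\rho+|\langle g,w_2\rangle|$. By Lemma 3(i) and the Cauchy–Schwarz inequality, replacing one by the other changes $\bar f_{j,i}(y)$ by at most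
$$a^{-1}\sqrt{6h}\,|v|(\rho+\sqrt{6h})\le12h\rho|v|/a .$$

*(ii) Replace $\nu_{j,i}$ by $\gamma=\gamma_{H_j}$.* Apply Lemma 3(ii), first type, with $\theta(t)=\varphi((\langle\xi_i,c\rangle+t)/\beta)$, $\zeta=\langle\xi_i,w_1\rangle$, and $b,w_2\in H_{j+1}\subset H_j\ominus V_{j,i}$. The cost is at most $\beta\kappa\rho\le\kappa'$.

*(iii) Replace the points $\xi_i$ by a Gaussian on $W$.* Let $c'=c/\beta$, $b'=b/\beta$, $s=|b'|\le1$, and $\sigma=\langle w_2,b\rangle/|b|$ ($\sigma=0$ if $b=0$). Note that $|c'|\le1$. The part of $\langle g,w_2\rangle$ that is independent of $\langle g,b\rangle$ has mean zero, so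
$$\mathbb E_\gamma[\varphi(\langle\xi_i,c'\rangle+\langle g,b'\rangle)(\langle\xi_i,w_1\rangle+\langle g,w_2\rangle)]=\psi_1(\xi_i)$$
with parameters $(c',w_1,s,\sigma)$. By Lemma 4, averaging over $i$ gives $\mathbb E\psi_1(\xi)$ up to $\kappa'$. The same identity with a Gaussian $\xi$ on $W$ in place of $\xi_i$ shows that $\mathbb E\psi_1(\xi)$ is the left side of (6) on the space $W\oplus H_j$ with $z=c'+b'$, so $\mathbb E\psi_1(\xi)=\langle c'+b',w\rangle\,p(|c'+b'|)$. After multiplying by $\beta\le1$, the average is $\langle c+b,w\rangle\,p(\vartheta)$ up to $\kappa'$, where $\vartheta=|c+b|/\beta\le1$.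

*(iv) Replace $p(\vartheta)$ by $c_a=p(1)$.* If $c+b=0$, then $\langle x(y),w\rangle=0$ and the value in (iii) is $0$ too. Otherwise, as the density of $|Z|$ is at most $1$,
$$0\le p(\vartheta)-p(1)=a^{-1}\,\mathbb P(a<|Z|\le a/\vartheta)\le\tfrac1\vartheta-1,$$
so $|\langle c+b,w\rangle|\,|p(\vartheta)-c_a|\le\vartheta\beta(\frac1\vartheta-1)=\beta-|c+b|\le|v|$, the last because $\beta=|c+v+b|$.

Adding up the four costs and using $12h\rho/a+1\le13h\rho/a$ gives (9).

**Step 5: averaging over the rounds.** Here the components of $x(y)$ in the exceptional spaces disappear. The $V_j$ are mutually orthogonal and $|x(y)|\le1$, so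
$$\frac1L\sum_j|v_j(y)|\le L^{-1/2}\Big(\sum_j|v_j(y)|^2\Big)^{1/2}\le L^{-1/2}.$$
Averaging (9) over $j$, the average of $\bar f_{j,i}(y)$ over all $(j,i)$ differs from $c_a\langle x(y),w\rangle$ by at most $2\kappa'+\frac{13h\rho}aL^{-1/2}\le3\kappa'$, for every $y\in K$. Apply $\mu$, using $\mu(\langle x,w\rangle)=\langle v_\mu,w\rangle$, $\|\mu\|\le R$, (8) and (7):
$$c_a|\langle v_\mu,w\rangle|\le\sqrt{2/\pi}+2\kappa'+3R\kappa'\le\sqrt{2/\pi}+5R\kappa'=\sqrt{2/\pi}+\eta/4\le c_a(1+\eta).$$

**Step 6: sizes.** It remains to bound $|I|$ and $\dim V$. Let $C$ depend only on $\eta$ and possibly change from one occurrence to the next. Then $L'\le C(dR)^4$; $\rho^2\le9dL'\le Cd^5R^4$; $L\le Ch^2\rho^2R^2\le Ch^2d^5R^6$; hence $|I|\le LL'\le Ch^2d^9R^{10}$. Also $\kappa^{-2}=\rho^2\kappa'^{-2}\le Cd^5R^6$, and $V$ is spanned by $LL'$ spaces $V_{j,i}$, so $\dim V\le LL'\cdot8C_1h\kappa^{-2}\le Ch^3d^{14}R^{16}$. Both are at most $C(hdR)^{16}$. $\square$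

## 10. Mutually orthogonal exceptional spaces: proof of Proposition 1

A single pass controls $v_\mu$ off $V$. With $S$ passes whose exceptional spaces are mutually orthogonal, $v_\mu$ cannot be concentrated in all of them.

**Step 1: the passes.** Let $\eta'=\eta/3$ and let $S=S(\eta)\ge2$ be an integer with $\sqrt{S/(S-1)}\le1+\eta/3$. Let $W_1\subset H$ be any line. For $s=1,\dots,S$ apply Lemma 5 with $\eta'$ and $W_s$ to get $V^{(s)}\subset W_s^\perp$ and $I^{(s)}$, and put $W_{s+1}=W_s\oplus V^{(s)}$. The $V^{(s)}$ are mutually orthogonal, because $V^{(s)}\perp W_s\supset V^{(1)},\dots,V^{(s-1)}$. Let $I=\bigcup_sI^{(s)}$.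

**Step 2: the bound for $|v_\mu|$.** Let $\mu\in\mathcal M_I$. Then $\mu\in\mathcal M_{I^{(s)}}$ for each $s$. Lemma 5, applied to the unit vector in the direction of $P_{(V^{(s)})^\perp}v_\mu$ if this is nonzero, gives
$$|v_\mu|^2-|P_{V^{(s)}}v_\mu|^2=|P_{(V^{(s)})^\perp}v_\mu|^2\le(1+\eta')^2 .$$
By orthogonality $\sum_s|P_{V^{(s)}}v_\mu|^2\le|v_\mu|^2$, so summing over $s$ gives $(S-1)|v_\mu|^2\le S(1+\eta')^2$. Hence $|v_\mu|\le(1+\eta/3)^2\le1+\eta$.

**Step 3: the size of $I$.** Let $d_s=\dim W_s$. Then $d_1=1$ and $d_{s+1}=d_s+\dim V^{(s)}\le2C_{\eta'}(hRd_s)^{16}$. By induction $d_s\le C_s'(hR)^{17^s}$ with $C_s'$ depending only on $s,\eta$, because $16(1+17^s)\le17^{s+1}$ for $s\ge1$. Hence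
$$|I|\le\sum_{s\le S}C_{\eta'}(hd_sR)^{16}\le C(hR)^\alpha\qquad\text{with }\alpha=17^{S+1},$$
and $C,\alpha$ depend only on $\eta$. $\square$

This proves Proposition 1, hence Theorem A by Sections 4 and 5, and Theorem B by Section 3. The converse of Kalton's theorem is false.

## 11. The constants $1+\eta$

The $K_{2,2}$ constant of any $F\ne\{0\}$ is at least $1$: take $E=\mathbb R$, one vector, and $T\ne0$. So the constants $1+\eta$ in Theorem A are best possible up to the arbitrary $\eta>0$. The quasi-norm constant in Theorem B cannot be $1$, since every Banach lattice is $L$-convex with $\varepsilon=\frac12$, as we saw in Section 2. By Theorem B, however, no $K_{2,2}$ constant $C>1$, however close to $1$, forces $L$-convexity, even together with a quasi-norm constant arbitrarily close to $1$.
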